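# The outer automorphism group of the welded braid group

## 1. Outer automorphisms, welded braids, and basis-conjugating automorphisms

Throughout, $n\ge 1$ is an integer and $F=F_n$ is the free group on $x_1,\dots,x_n$. We compose from right to left, $(fg)(y)=f(g(y))$, also for permutations. We write $c_w(y)=wyw^{-1}$ for conjugation by $w$, and $u\sim v$ when $u,v$ are conjugate in $F$. For $\varphi\in\operatorname{Aut}(F)$ we have
$$\varphi c_w\varphi^{-1}=c_{\varphi(w)},\tag{1}$$
since $\varphi(w\,\varphi^{-1}(y)\,w^{-1})=\varphi(w)\,y\,\varphi(w)^{-1}$.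

The following textbook facts about free groups will be used freely.

* The centralizer of $x_i$ in $F$ is $\langle x_i\rangle$. For $n\ge2$ the center of $F$ is trivial, so $c_w=c_v$ only if $w=v$.
* Every element is conjugate to a cyclically reduced word, unique up to cyclic permutation. Its length, the *cyclic length*, depends only on the conjugacy class.
* An element of a basis is not a proper power, because its image in $F^{ab}\cong\mathbb Z^n$ is part of a basis.
* (Nielsen) The kernel of $\operatorname{Aut}(F_2)\to GL_2(\mathbb Z)$ is $\operatorname{Inn}(F_2)$.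

**Definition 1 (outer automorphism group).** For a group $G$, $\operatorname{Out}(G)=\operatorname{Aut}(G)/\operatorname{Inn}(G)$, where $\operatorname{Inn}(G)$ is the normal subgroup of conjugations.

*Example.* For $G=\mathbb Z$ conjugations are trivial, so $\operatorname{Out}(\mathbb Z)=\{\pm1\}\cong\mathbb Z_2$. Conjugations act trivially on $G^{ab}$. Hence two automorphisms that act differently on $G^{ab}$ have different classes in $\operatorname{Out}(G)$.

**Definition 2 (characteristic subgroup).** A subgroup $N\le G$ is characteristic if $\Phi(N)=N$ for every $\Phi\in\operatorname{Aut}(G)$.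

*Example.* In $\mathbb Z\times\mathbb Z_2$ the torsion subgroup $0\times \mathbb Z_2$ is characteristic. The subgroup $\mathbb Z\times0$ is not, because $(1,0)\mapsto(1,1)$, $(0,1)\mapsto(0,1)$ defines an automorphism that moves it. To prove that $N$ is characteristic it suffices to show $\Phi(N)\le N$ for every $\Phi$, since one can then apply this to $\Phi^{-1}$ as well.

**Definition 3 (welded braid group).** $WB_n$ is generated by $\sigma_1,\dots,\sigma_{n-1},\rho_1,\dots,\rho_{n-1}$ with relations

* (R1) $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ for $i=1,\dots,n-2$;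
* (R2) $\sigma_i\sigma_j=\sigma_j\sigma_i$ for $|i-j|>1$;
* (R3) $\rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1}$ for $i=1,\dots,n-2$;
* (R4) $\rho_i\rho_j=\rho_j\rho_i$ for $|i-j|>1$;
* (R5) $\rho_i^2=1$ for $i=1,\dots,n-1$;
* (R6) $\sigma_i\rho_j=\rho_j\sigma_i$ for $|i-j|>1$;
* (R7) $\sigma_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\sigma_{i+1}$ for $i=1,\dots,n-2$;
* (R8) $\rho_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\rho_{i+1}$ for $i=1,\dots,n-2$.

*Example.* $WB_1$ is trivial, and $WB_2=\langle\sigma_1,\rho_1\mid\rho_1^2\rangle\cong\mathbb Z*\mathbb Z_2$. The relations (R3)–(R5) are the Coxeter relations of $S_n$, with $\rho_i$ in the role of the transposition $(i\ \,i{+}1)$.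

**Definition 4 (the groups $\Gamma$ and $P$).** Let $S_n$ act on $F$ by $\pi(x_i)=x_{\pi(i)}$. Let $\Gamma$ be the set of $g\in\operatorname{Aut}(F)$ for which there is $\pi_g\in S_n$ with $g(x_i)\sim x_{\pi_g(i)}$ for all $i$, and let $P=\{g\in\Gamma:\pi_g=1\}$.

The permutation $\pi_g$ is determined by $g$ (look at $F^{ab}$). $\Gamma$ is a group, $g\mapsto\pi_g$ is a homomorphism with kernel $P$, and it is the identity on $S_n\le\Gamma$. So $\Gamma=P\rtimes S_n$, and clearly $\operatorname{Inn}(F)\le P$.

*Examples.* For $i\neq j$ let $\alpha_{ij}\in P$ be the automorphism $x_i\mapsto x_j^{-1}x_ix_j$ that fixes the other $x_k$. Then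
$$\pi\alpha_{ij}\pi^{-1}=\alpha_{\pi(i)\pi(j)}\qquad(\pi\in S_n).\tag{2}$$
Put $\xi_j=\prod_{i\ne j}\alpha_{ij}$; the factors commute. Every $x_i$ goes to $x_j^{-1}x_ix_j$, so
$$\xi_j=c_{x_j^{-1}},\qquad \operatorname{Inn}(F)=\langle\xi_1,\dots,\xi_n\rangle,\qquad\pi\xi_j\pi^{-1}=\xi_{\pi(j)}.\tag{3}$$
The automorphism $\iota$ with $\iota(x_i)=x_i^{-1}$ for all $i$ is not in $\Gamma$, since it acts as $-1$ on $F^{ab}$, while $g\in\Gamma$ acts as the permutation matrix of $\pi_g$.

We can now ask the question: **how many automorphisms does $WB_n$ have beyond conjugations?** One candidate is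
$$\varepsilon:\quad\rho_i\mapsto\rho_i,\qquad\sigma_i\mapsto\rho_i\sigma_i^{-1}\rho_i .\tag{4}$$
For $n\ge3$, (R1), (R3) and the other relations give $WB_n^{ab}\cong\mathbb Z\times\mathbb Z_2$, with all $\sigma_i$ mapping to one generator of $\mathbb Z$. So once we know that $\varepsilon$ is an automorphism, it is not inner, because it acts as $-1$ on the class of $\sigma_i$. The conjecture, with source Stavroula Makri, "The unrestricted virtual braid groups $UVB_n$", arXiv:2111.12134 (2021), is that $\operatorname{Out}(WB_n)\cong\mathbb Z_2$ for $n\ge3$. It is true.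

**Theorem 1.** Let $n\ge3$. Then $\operatorname{Out}(WB_n)\cong\mathbb Z_2$, generated by the class of $\varepsilon$.

**Theorem 2.**
(a) For $n\ge3$, identify $WB_n$ with $\Gamma\le\operatorname{Aut}(F_n)$ (as in Section 2). Then $\operatorname{Inn}(F_n)$ and $P$ are characteristic in $\Gamma$, and conjugation gives an isomorphism $N_{\operatorname{Aut}(F_n)}(\Gamma)=\Gamma\rtimes\langle\iota\rangle\to\operatorname{Aut}(WB_n)$.
(b) For every $n$, each finite subgroup of $\Gamma$ is conjugate in $\Gamma$ to a subgroup of $S_n=\langle\rho_i\rangle$.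
(c) The range $n\ge3$ is sharp: $\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$, and $WB_1=1$.

## 2. The isomorphism $WB_n\cong\Gamma$

The purpose of this section is to replace the presentation by a concrete group of automorphisms. The one external input is the following.

**McCool's theorem** (Canad. J. Math. 38 (1986) 1525–1529). $P$ is generated by the $\alpha_{ij}$, with defining relations, for distinct indices:

* (M1) $[\alpha_{ij},\alpha_{kl}]=1$;
* (M2) $[\alpha_{ij},\alpha_{kj}]=1$;
* (M3) $[\alpha_{ij}\alpha_{kj},\alpha_{ik}]=1$.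

As a check of (M3): both products send $x_i\mapsto x_j^{-1}x_k^{-1}x_ix_kx_j$ and $x_k\mapsto x_j^{-1}x_kx_j$.

Since $\Gamma=P\rtimes S_n$, it is presented by the $\alpha_{ij}$ and $\rho_i$ with relations (M1)–(M3), (R3)–(R5) and (2).

**Proposition 3.** The assignment $\rho_i\mapsto\rho_i$, $\sigma_i\mapsto\alpha_{i,i+1}\rho_i$ defines an isomorphism $WB_n\to\Gamma$.

**Step 1: the map is well defined.** We check the relations. (R3)–(R5) hold in $S_n$. (R2) and (R6) follow from (M1) and (2), since disjoint indices are involved. For the rest it is enough to take $i=1$, because the computations for other $i$ are the same with shifted indices. We push permutations to the right with (2). The permutation $\rho_1\rho_2$ sends $1\mapsto2$, $2\mapsto3$, and $\rho_2\rho_1$ sends $2\mapsto1$, $3\mapsto2$.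

For (R7),
$$\sigma_1\rho_2\rho_1=\alpha_{12}\,\rho_1\rho_2\rho_1,\qquad \rho_2\rho_1\sigma_2=\rho_2\rho_1\alpha_{23}\rho_2=\alpha_{12}\,\rho_2\rho_1\rho_2 ,$$
and these are equal by (R3). For (R8),
$$\rho_1\sigma_2\sigma_1=\rho_1\alpha_{23}\rho_2\alpha_{12}\rho_1=\alpha_{13}\alpha_{23}\,\rho_1\rho_2\rho_1,\qquad \sigma_2\sigma_1\rho_2=\alpha_{23}\rho_2\alpha_{12}\rho_1\rho_2=\alpha_{23}\alpha_{13}\,\rho_2\rho_1\rho_2 ,$$
and these are equal by (M2). For (R1),
$$\sigma_1\sigma_2\sigma_1=\alpha_{12}\alpha_{13}\alpha_{23}\,\rho_1\rho_2\rho_1,\qquad\sigma_2\sigma_1\sigma_2=\alpha_{23}\alpha_{13}\alpha_{12}\,\rho_2\rho_1\rho_2,$$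
and these are equal because $\alpha_{12}$ commutes with $\alpha_{13}\alpha_{23}=\alpha_{23}\alpha_{13}$ by (M2) and (M3).

**Step 2: elements $\alpha_{ij}$ inside $WB_n$.** To build the inverse we must find the $\alpha_{ij}$ in $WB_n$. By (R3)–(R5) there is a homomorphism $S_n\to WB_n$, and we write $\pi$ also for the image of $\pi$. For $n=1$ there is nothing to do. Otherwise put $a=\sigma_1\rho_1$. By (R4) and (R6), $a$ commutes with $\rho_3,\dots,\rho_{n-1}$, and these generate the stabilizer of the ordered pair $(1,2)$ in $S_n$. Since $S_n$ is transitive on ordered pairs of distinct indices, $\alpha_{\pi(1)\pi(2)}:=\pi a\pi^{-1}$ is well defined in $WB_n$, and (2) holds by construction.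

We claim $\alpha_{i,i+1}=\sigma_i\rho_i$ for all $i$. It holds for $i=1$. By (R7), $\sigma_{i+1}=\rho_i\rho_{i+1}\sigma_i\rho_{i+1}\rho_i$, so by (R3)
$$\sigma_{i+1}\rho_{i+1}=\rho_i\rho_{i+1}\sigma_i\,\rho_{i+1}\rho_i\rho_{i+1}=\rho_i\rho_{i+1}\sigma_i\,\rho_i\rho_{i+1}\rho_i=(\rho_i\rho_{i+1})\,\sigma_i\rho_i\,(\rho_i\rho_{i+1})^{-1}.$$
As $\rho_i\rho_{i+1}$ sends $i\mapsto i+1$ and $i+1\mapsto i+2$, induction gives the claim.

**Step 3: McCool's relations hold in $WB_n$.** The computations of Step 1 used only (2) and $\sigma_i=\alpha_{i,i+1}\rho_i$ to rewrite the two sides, so they can be read backwards in $WB_n$. Relation $\sigma_1\sigma_3=\sigma_3\sigma_1$ reads $\alpha_{12}\alpha_{34}\rho_1\rho_3=\alpha_{34}\alpha_{12}\rho_3\rho_1$, which is (M1) for one quadruple. (R8) gives $\alpha_{13}\alpha_{23}=\alpha_{23}\alpha_{13}$, which is (M2) for one triple. (R1) together with (M2) gives (M3) for one triple. Conjugating by $S_n$, which is transitive on tuples of distinct indices, gives all of (M1)–(M3). So $\alpha_{ij}\mapsto\alpha_{ij}$, $\rho_i\mapsto\rho_i$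 defines a homomorphism $\Gamma\to WB_n$, and the two maps are mutually inverse on generators. $\square$

From now on $WB_n=\Gamma$ and $\sigma_i=\alpha_{i,i+1}\rho_i$.

## 3. Two strands: $\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$

We do the smallest nontrivial case by hand; it is Theorem 2(c). Write $\rho=\rho_1$ and $t=\sigma_1\rho$. Then $WB_2=\langle t\rangle*\langle\rho\rangle\cong\mathbb Z*\mathbb Z_2$. In $\Gamma$ we have $t=\alpha_{12}=\xi_2$ and $\rho t\rho=\alpha_{21}=\xi_1$, so $P=\operatorname{Inn}(F_2)$ is free on $t,\rho t\rho$.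

**Step 1: four classes.** Consider the automorphisms, both of square $1$,
$$\varepsilon:\ t\mapsto t^{-1},\ \rho\mapsto\rho;\qquad\lambda:\ t\mapsto\rho t,\ \rho\mapsto\rho .$$
The first agrees with (4), since $\rho\sigma_1^{-1}\rho\cdot\rho=\rho\sigma_1^{-1}=t^{-1}$. We have $\varepsilon\lambda(t)=\rho t^{-1}$ and $\lambda\varepsilon(t)=t^{-1}\rho=\rho(\rho t^{-1})\rho$, so $\lambda\varepsilon=c_\rho\,\varepsilon\lambda$ and the classes commute. On $WB_2^{ab}=\mathbb Z\times\mathbb Z_2$ the automorphisms $1,\varepsilon,\lambda,\varepsilon\lambda$ send $(1,0)$ to $(1,0),(-1,0),(1,1),(-1,1)$, so their classes are distinct.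

**Step 2: reduction to automorphisms fixing $P_0$ and $\rho$.** Let $\phi\in\operatorname{Aut}(WB_2)$. A torsion-free subgroup of index $2$ is the kernel of a homomorphism to $\mathbb Z_2$ with $\rho\mapsto1$. So it is $P_0$ (where $t\mapsto0$) or $P_1$ (where $t\mapsto1$). Here $P_0=P$ is free. Since $\lambda$ swaps $P_0$ and $P_1$, both are torsion-free. Hence $\phi$ permutes $\{P_0,P_1\}$, and after composing with $\lambda$ if necessary, $\phi(P_0)=P_0$. Elements of finite order in a free product are conjugate into a factor, so all involutions are conjugate to $\rho$. After composing with an inner automorphism, which preserves the normal subgroup $P_0$, we get $\phi(\rho)=\rho$.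

**Step 3: such an automorphism is $\varepsilon^k$ up to conjugation by $\rho$.** Let $\psi=\phi|_{P_0}$. Conjugation by $\rho$ acts on $P_0\cong F_2$ as the swap $s$ of the basis $t,\rho t\rho$, and $\psi$ commutes with $s$. The matrix of $\psi$ on $P_0^{ab}$ commutes with $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, so it is $\begin{pmatrix}a&b\\b&a\end{pmatrix}$ with $(a-b)(a+b)=\pm1$. Hence $(a,b)$ is $(\pm1,0)$ or $(0,\pm1)$. Let $\iota_0$ invert both basis elements. By Nielsen, $\psi=c_u\iota_0^ks^l$ with $u\in P_0$ and $k,l\in\{0,1\}$. Since $\psi,\iota_0,s$ commute with $s$, so does $c_u$; therefore $s(u)=u$. The swap acts letter by letter on reduced words and fixes no letter, so $u=1$. As $\iota_0=\varepsilon|_{P_0}$ and $s=c_\rho|_{P_0}$, we get $\phi=c_\rho^l\varepsilon^k$, of class $[\varepsilon]^k$.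

Therefore $\operatorname{Out}(WB_2)=\{1,[\varepsilon],[\lambda],[\varepsilon\lambda]\}\cong\mathbb Z_2\times\mathbb Z_2$. Together with $WB_1=1$ this proves Theorem 2(c). $\square$

Two observations guide what follows. First, $\lambda$ moves $P_0=\operatorname{Inn}(F_2)$ to $P_1$, so *$\operatorname{Inn}(F_2)$ is not characteristic in $\Gamma$ when $n=2$*. Second, $\lambda(\sigma_1)=\rho\sigma_1$, and the formula $\sigma_i\mapsto\rho_i\sigma_i$, $\rho_i\mapsto\rho_i$ does not respect the relations when $n\ge3$. Indeed, followed by $g\mapsto\pi_g$ it sends every $\sigma_i$ to $1$, and (R8) would become $\rho_1=\rho_2$ in $S_n$.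

## 4. The normalizer of $\Gamma$, and a reduction to $\operatorname{Inn}(F)$

For $n\ge2$ the group $\operatorname{Inn}(F)\cong F$ sits inside $\Gamma$. An automorphism of $\Gamma$ that preserves it induces an automorphism of $F$, and we are then in the normalizer of $\Gamma$ in $\operatorname{Aut}(F)$. We compute this normalizer first.

**Lemma 4.** Let $n\ge3$, and let $1\ne y\in F$ satisfy $p(y)\sim y$ for all $p\in P$. Then $y$ is conjugate to a power of some $x_i$.

*Proof.* Suppose not. Then the cyclically reduced form of $y$ involves at least two letters; let $x_i$ be one of them. Cyclically,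
$$y=x_i^{a_1}u_1\cdots x_i^{a_r}u_r,\qquad r\ge1,\ a_k\neq0,$$
with $u_k\ne1$ reduced words not involving $x_i$. Let $j\ne i$. Since $\alpha_{ij}^m(x_i)=x_j^{-m}x_ix_j^m$, conjugating $\alpha_{ij}^m(y)$ by $x_j^m$ shows that it is conjugate to
$$\prod_{k}x_i^{a_k}\,(x_j^mu_kx_j^{-m}).$$
This cyclic word alternates between nontrivial elements of $\langle x_i\rangle$ and of $\langle x_l:l\ne i\rangle$. So its cyclic length is $\sum_k|a_k|+\sum_k|x_j^mu_kx_j^{-m}|$. If some $u_k\notin\langle x_j\rangle$, write $u_k=x_j^pvx_j^q$ with $v$ nonempty, reduced, neither beginning nor ending in $x_j^{\pm1}$. Then $|x_j^mu_kx_j^{-m}|=|m+p|+|v|+|q-m|$, which is unbounded in $m$. But $\alpha_{ij}^m(y)\sim y$ has constant cyclic length. So $u_k\in\langle x_j\rangle$ for every $k$ and every $j\ne i$. As $n\ge3$ there are two such $j$, so $u_k=1$, a contradiction. $\square$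

The hypothesis $n\ge3$ is needed. For $n=2$, $P=\operatorname{Inn}(F_2)$ and every $y$, for instance $x_1x_2$, satisfies the hypothesis.

**Lemma 5.** For $n\ge3$, $N_{\operatorname{Aut}(F)}(\Gamma)=\Gamma\rtimes\langle\iota\rangle$.

*Proof.* If $g(x_i)=w^{-1}x_jw$, then $\iota g\iota(x_i)=\iota(w^{-1}x_j^{-1}w)=\iota(w)^{-1}x_j\,\iota(w)$. So $\iota$ normalizes $\Gamma$. It has order $2$ and $\iota\notin\Gamma$.

Conversely let $\varphi$ normalize $\Gamma$. Elements $g\in\Gamma$ act on $F^{ab}$ by the permutation matrix of $\pi_g$, so $P=\Gamma\cap\ker(\operatorname{Aut}(F)\to GL_n(\mathbb Z))$, and $\varphi$ normalizes $P$. For $p\in P$,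
$$p(\varphi(x_i))=\varphi\big((\varphi^{-1}p\varphi)(x_i)\big)\sim\varphi(x_i),$$
because $\varphi^{-1}p\varphi\in P$. By Lemma 4, $\varphi(x_i)$ is conjugate to a power of some $x_{\tau(i)}$. Being a basis element, it is not a proper power, so $\varphi(x_i)\sim x_{\tau(i)}^{e_i}$ with $e_i=\pm1$. In $F^{ab}$ the images form a basis, so $\tau$ is a permutation.

The signs agree. For $i\ne j$ the element $\varphi\,(i\,j)\,\varphi^{-1}\in\Gamma$ sends $\varphi(x_i)$ to $\varphi(x_j)$. So it sends $x_{\tau(i)}$ to a conjugate of $x_{\tau(j)}^{e_ie_j}$. By definition of $\Gamma$, $e_ie_j=1$. If all $e_i=1$ then $\varphi\in\Gamma$. If all $e_i=-1$ then $\varphi\iota(x_i)=\varphi(x_i)^{-1}\sim x_{\tau(i)}$, so $\varphi\iota\in\Gamma$. $\square$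

**Proposition 6.** Let $n\ge3$. If $\operatorname{Inn}(F)$ is characteristic in $\Gamma$, then Theorem 1 and Theorem 2(a) hold.

*Proof.* Consider $N_{\operatorname{Aut}(F)}(\Gamma)\to\operatorname{Aut}(\Gamma)$, $\varphi\mapsto(g\mapsto\varphi g\varphi^{-1})$.

*Injectivity.* If $\varphi$ centralizes $\Gamma\ge\operatorname{Inn}(F)$, then $c_{\varphi(w)}=c_w$ by (1), so $\varphi(w)=w$ for all $w$.

*Surjectivity.* Let $\Phi\in\operatorname{Aut}(\Gamma)$. Since $\Phi(\operatorname{Inn}(F))=\operatorname{Inn}(F)$ and $w\mapsto c_w$ is an isomorphism $F\to\operatorname{Inn}(F)$, there is $\varphi\in\operatorname{Aut}(F)$ with $\Phi(c_w)=c_{\varphi(w)}$. For $g\in\Gamma$ and $w\in F$,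
$$c_{\varphi(g(w))}=\Phi(c_{g(w)})=\Phi(gc_wg^{-1})=\Phi(g)\,c_{\varphi(w)}\,\Phi(g)^{-1}=c_{\Phi(g)(\varphi(w))}.$$
Hence $\varphi g=\Phi(g)\varphi$, that is, $\Phi(g)=\varphi g\varphi^{-1}$. Since $\Phi(\Gamma)=\Gamma$, $\varphi$ normalizes $\Gamma$.

Under this isomorphism $\Gamma$ corresponds to $\operatorname{Inn}(\Gamma)$. By Lemma 5, $\operatorname{Out}(\Gamma)\cong(\Gamma\rtimes\langle\iota\rangle)/\Gamma\cong\mathbb Z_2$, generated by conjugation by $\iota$. It fixes each $\rho_i$. Since $\iota\alpha_{ij}\iota(x_i)=\iota(x_j^{-1}x_i^{-1}x_j)=x_jx_ix_j^{-1}$, we have $\iota\alpha_{ij}\iota=\alpha_{ij}^{-1}$, and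
$$\sigma_i=\alpha_{i,i+1}\rho_i\ \mapsto\ \alpha_{i,i+1}^{-1}\rho_i=\rho_i(\rho_i\alpha_{i,i+1}^{-1})\rho_i=\rho_i\sigma_i^{-1}\rho_i ,$$
which is $\varepsilon$. Finally, every automorphism of $\Gamma$ is conjugation by an element of the normalizer, which preserves $\Gamma\cap\ker(\operatorname{Aut}(F)\to GL_n(\mathbb Z))=P$. So $P$ is characteristic. $\square$

It remains to show that **$\operatorname{Inn}(F)$ is characteristic in $\Gamma$ for all $n\ge3$**. By Section 3 this is false for $n=2$, so $n\ge3$ must enter again.

## 5. Three strands: $\Gamma/\operatorname{Inn}(F)\cong\mathbb Z_2*S_3$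

For $n=3$ the quotient by $\operatorname{Inn}(F)$ can be written down, and it is rigid enough. We use the standard tree of a free product: $A*B$ acts without inversions on a tree with trivial edge stabilizers, and its vertex stabilizers are exactly the conjugates of $A$ and $B$. A finite group acting without inversions on a tree fixes a vertex. When edge stabilizers are trivial, a nontrivial element fixes at most one vertex, because it would fix the path between two fixed vertices.

**Proposition 7.** For $n=3$, $\operatorname{Inn}(F)$ is characteristic in $\Gamma$.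

**Step 1: the quotient $Q=\Gamma/\operatorname{Inn}(F)$.** Let $t=(2\,3)$ and $a=\alpha_{21}$. Since $S_3$ is simply transitive on the six ordered pairs, we may eliminate all $\alpha_{\pi(2)\pi(1)}=\pi a\pi^{-1}$ other than $a$. So $\Gamma$ is generated by $a$ and $S_3$, subject to the relations of $S_3$ and (M2), (M3). ((M1) needs four indices.) Killing $\operatorname{Inn}(F)$ adds $\alpha_{ij}\alpha_{kj}=1$ for $\{i,j,k\}=\{1,2,3\}$. These relations imply (M2), as $\alpha_{kj}=\alpha_{ij}^{-1}$, and (M3), as $\alpha_{ij}\alpha_{kj}=1$. They are all $S_3$-conjugate to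
$$\alpha_{21}\alpha_{31}=a\cdot tat=(at)^2=1 .$$
So $Q=\langle a,S_3\mid(at)^2=1\rangle=\langle s\rangle*S_3$ with $s=at$, $s^2=1$.

**Step 2: centralizers of involutions and finite normal subgroups of $Q$.** Let $Q$ act on the tree of this free product. An involution $\tau\in Q$ fixes exactly one vertex. Its centralizer fixes that vertex too, so it lies in a conjugate of a factor that contains $\tau$. In $\mathbb Z_2$ and in $S_3$ an involution is its own centralizer (apart from $1$). Hence $C_Q(\tau)=\langle\tau\rangle$. A finite normal subgroup fixes a vertex, hence by normality its whole $Q$-orbit. The orbit has at least two vertices, because its stabilizers are proper subgroups of $Q$. So a finite normal subgroup fixes an edge and is trivial.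

**Step 3: every surjection $\Psi:\Gamma\to Q$ kills $\operatorname{Inn}(F)$.** Let $\tau_j\in S_3$ be the transposition fixing $j$. By (3) it commutes with $\xi_j$. Suppose $\Psi(\tau_j)=1$ for some $j$. All transpositions are conjugate, so $\Psi(S_3)=1$. Then all $\alpha_{ij}$, being conjugate under $S_3$, have the same image, and $Q$ is cyclic. But $Q$ contains $S_3$, a contradiction. So $\Psi(\tau_j)$ is an involution, and by Step 2
$$\Psi(\xi_j)\in C_Q(\Psi(\tau_j))=\langle\Psi(\tau_j)\rangle\le\Psi(S_3).$$
Hence $\Psi(\operatorname{Inn}(F))\le\Psi(S_3)$ is finite. It is normal in $Q$ because $\Psi$ is onto. By Step 2 it is trivial.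

**Step 4: conclusion.** For $\Phi\in\operatorname{Aut}(\Gamma)$ apply Step 3 to $\Gamma\xrightarrow{\Phi}\Gamma\to Q$. This gives $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$ for every $\Phi$, hence equality. $\square$

This argument does not carry over as it stands to $n\ge4$. Then $\xi_j$ is a product of $n-1\ge3$ generators, and $\xi_j=1$ no longer says that two $\alpha$'s are mutually inverse, which is what made (M2) and (M3) disappear.

## 6. Centralizers of point stabilizers, and where the direct approach stops

For $n\ge4$ one tries to recover $\xi_n$ from the symmetric group alone, as a generator of a centralizer. We first set up a tool for this.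

For $g\in P$ let $w_i$ be the unique element of $F$ with $g(x_i)=w_i^{-1}x_iw_i$ whose reduced word does not begin with $x_i^{\pm1}$. If $\pi\in S_n$ commutes with $g$, then $g(x_{\pi(i)})=\pi(g(x_i))=\pi(w_i)^{-1}x_{\pi(i)}\pi(w_i)$, and $\pi(w_i)$ does not begin with $x_{\pi(i)}^{\pm1}$. By uniqueness
$$w_{\pi(i)}=\pi(w_i).\tag{5}$$
If $\pi(i)=i$, then $\pi$ fixes every letter of $w_i$. This gives:

**(6)** If $g\in P$ centralizes $H\le S_n$, then $w_i$ involves only letters $x_l$ with $l$ fixed by $\operatorname{Stab}_H(i)$.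

Let $S_{n-1}=\operatorname{Stab}_{S_n}(n)$.

**Lemma 8.** For $n\ge4$, $C_\Gamma(S_{n-1})=\langle\xi_n\rangle$.

*Proof.* "$\supseteq$" is (3). Let $g$ centralize $S_{n-1}$.

We first show $g\in P$. The permutation $\pi_g$ centralizes $S_{n-1}$, so it fixes $n$, the unique fixed point of $S_{n-1}$. So $\pi_g$ lies in the center of $S_{n-1}$, which is trivial as $n-1\ge3$.

Next we find $w_i$. For $i=n$, (6) gives $w_n\in\langle x_n\rangle$, so $w_n=1$ and $g(x_n)=x_n$. For $i<n$, $\operatorname{Stab}_{S_{n-1}}(i)$ is the full symmetric group on the remaining $n-2\ge2$ points, so it fixes only $i$ and $n$. By (6), $w_i\in\langle x_i,x_n\rangle$. So $g$ maps $\langle x_i,x_n\rangle$ into itself. The same holds for $g^{-1}$, so $g$ restricts to an automorphism of $\langle x_i,x_n\rangle\cong F_2$ that acts trivially on the abelianization. By Nielsen the restriction is inner. It fixes $x_n$, so it is conjugation by a power of $x_n$: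
$$g(x_i)=x_n^{-k_i}x_ix_n^{k_i},\qquad w_i=x_n^{k_i}.$$
By (5) with $\pi\in S_{n-1}$, $k_i=k$ does not depend on $i<n$. So $g=\xi_n^k$. $\square$

For $n=3$ the lemma is false: the transposition $(1\,2)$ centralizes $S_2=\langle(1\,2)\rangle$ and is not a power of $\xi_3$. That is why $n=3$ was treated separately.

Lemma 8 nearly finishes the case $n\ge4$. *If $\Phi\in\operatorname{Aut}(\Gamma)$ restricts to the identity on $S_n$*, then $\Phi(\xi_n)\in C_\Gamma(S_{n-1})=\langle\xi_n\rangle$. Conjugating by $S_n$ gives $\Phi(\xi_j)\in\operatorname{Inn}(F)$ for all $j$. For a general $\Phi$ this is exactly where the approach stops: $\Phi(S_n)$ is some finite subgroup of $\Gamma$ of order $n!$, and nothing so far relates it to $S_n$. We need to know the finite subgroups of $\Gamma$.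

For instance, with $n=2$ the involution $g=\alpha_{12}\rho_1\alpha_{12}^{-1}=\alpha_{12}\alpha_{21}^{-1}\rho_1$ acts by
$$g(x_1)=x_2^{-1}x_1x_2x_1^{-1}x_2,\qquad g(x_2)=x_2^{-1}x_1x_2 .$$
It does not permute $x_1,x_2$, but it swaps $y_1=x_2^{-1}x_1x_2$ and $y_2=x_2$, which form another basis with $y_i\sim x_i$. In general, if $\varphi\in P$ and $y_i=\varphi(x_i)$, then $\varphi^{-1}G\varphi\le S_n$ holds exactly when $g(y_i)=y_{\pi_g(i)}$ for all $g\in G$ and all $i$. So we want: *every finite $G\le\Gamma$ permutes a basis consisting of conjugates of the $x_i$.*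

A sensible first attempt is to let $F\rtimes G$ act on a tree $T$ with finite stabilizers and study the graph $F\backslash T$ with its $G$-action. But $F$ is torsion-free, so it acts freely on $T$, and $x_i$ is only a closed path in $F\backslash T$, not a feature of the tree. Already for $G=1$ and $n=2$, the Cayley tree of $F$ for the basis $x_1,\ x_2x_1^5$ is an admissible $T$, and in its quotient $x_2=(x_2x_1^5)x_1^{-5}$ is a path of length $6$. The tree does not know the conjugacy classes that $\Gamma$ preserves. The remedy is to enlarge each $\langle x_i\rangle\cong\mathbb Z$ to a group $\mathbb Z^2$. In an action on a tree with trivial edge stabilizers $\mathbb Z^2$ must fix a vertex, and that vertex will mark the class of $x_i$.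

## 7. Finite subgroups of $\Gamma$: from $\mathbb Z$ to $\mathbb Z^2$

We recall what is needed about trees and ends. All actions on trees are without inversions.

* An element acting on a tree either fixes a vertex or is *hyperbolic*: it translates a unique line, its *axis*. A finite group fixes a vertex.
* (Bass–Serre) Let $W$ act on a tree $T$ with trivial edge stabilizers, and let $Y=W\backslash T$ have first Betti number $b_1(Y)$. Then $W$ is isomorphic to the free product of one vertex stabilizer $W_v$ for each $W$-orbit of vertices and a free group of rank $b_1(Y)$. If $Y$ is a tree and $\tilde Y\subset T$ is a subtree mapped isomorphically onto $Y$, then $W$ is the free product of the subgroups $W_u$, $u$ a vertex of $\tilde Y$. Conversely, a free product $B_1*\dots*B_n$ acts on a tree with trivial edge stabilizers in which $B_1,\dots,B_n$ are the full stabilizers of vertices $p_1,\dots,p_n$ in distinct orbits (use a star with trivial center group).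
* (Kurosh) A subgroup of $B_1*\dots*B_n$ is a free product of a free group and of conjugates of subgroups of the $B_i$.
* A finitely generated infinite group has one, two or infinitely many ends, and this number is the same for subgroups of finite index. $\mathbb Z^2$ has one end and $\mathbb Z$ has two. A nontrivial free product of torsion-free groups has infinitely many. So a torsion-free one-ended group is neither $\mathbb Z$ nor a nontrivial free product.
* (Linnell, J. Pure Appl. Algebra 30 (1983) 39–46) A finitely generated group with bounded orders of finite subgroups is *accessible*: it acts on a tree with finite quotient and finite edge stabilizers such that each vertex stabilizer is finitely generated and either finite or one-ended.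

**Proposition 9.** For every $n$, every finite $G\le\Gamma$ is conjugate, by an element of $P$, to a subgroup of $S_n$.

This is Theorem 2(b). The proof takes the next five steps.

**Step 1: extend $\Gamma$ to a group $W$ with factors $\mathbb Z^2$.** Let $B_i=\langle x_i,z_i\rangle\cong\mathbb Z^2$ and $W=B_1*\dots*B_n$, which contains $F=\langle x_1\rangle*\dots*\langle x_n\rangle$. For $g\in\Gamma$ write $g(x_i)=h^{-1}x_{\pi_g(i)}h$ with $h\in F$, and put
$$\hat g(x_i)=h^{-1}x_{\pi_g(i)}h,\qquad\hat g(z_i)=h^{-1}z_{\pi_g(i)}h.\tag{7}$$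
The element $h$ (which depends on $g$ and $i$) is unique up to left multiplication by powers of $x_{\pi_g(i)}$, and these commute with $z_{\pi_g(i)}$. So $\hat g(z_i)$ is well defined. The two images commute, so $\hat g$ is an endomorphism of $W$, with $\hat g|_F=g$. For instance $\hat\alpha_{12}(z_1)=x_2^{-1}z_1x_2$, and $\hat\alpha_{12}(z_i)=z_i$ for $i\neq1$.

We check $\widehat{g_1g_2}=\hat g_1\hat g_2$. Let $g_2(x_i)=w^{-1}x_jw$ and $g_1(x_j)=v^{-1}x_kv$. Then $g_1g_2(x_i)=g_1(w)^{-1}v^{-1}x_k\,v\,g_1(w)$, so both sides send $z_i$ to $g_1(w)^{-1}v^{-1}z_kv\,g_1(w)$, and they agree on $x_i$. As $\hat 1=1$, $\Gamma$ acts on $W$ by automorphisms. Let $r:W\to F$ be the retraction $x_i\mapsto x_i$, $z_i\mapsto1$. Checking on generators,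
$$r\hat g=gr.\tag{8}$$

We also need that the factors are rigid in $W$:

**(9)** If $wB_iw^{-1}\cap w'B_jw'^{-1}\neq1$, then $i=j$ and $w'\in wB_i$.

Indeed, in the tree of the free product a nontrivial element of the intersection fixes $wp_i$ and $w'p_j$. With trivial edge stabilizers it fixes at most one vertex, so $wp_i=w'p_j$. The $p$'s lie in distinct orbits, so $i=j$, and $w^{-1}w'$ fixes $p_i$.

**Step 2: a tree in which the $B_i$ are vertex stabilizers.** The purpose is to get a tree on which both $W$ and $G$ act and which records the $B_i$. Let $E=W\rtimes G$, so that $gxg^{-1}=\hat g(x)$ for $g\in G$, $x\in W$. $E$ is finitely generated. $W$ is torsion-free, so a finite subgroup of $E$ embeds in $E/W\cong G$ and has order at most $|G|$. By Linnell's theorem $E$ acts on a tree $T$ as described above. We study $W$ on $T$.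

(i) *Edge stabilizers $W_e$ are trivial*, being finite in a torsion-free group. So a nontrivial element of $W$ that fixes a vertex fixes exactly one.

(ii) *If $W_v\ne1$, then $W_v$ lies in a conjugate of some $B_i$.* If $E_v$ is finite, then $W_v=1$. If $E_v$ is one-ended, then $W_v=W\cap E_v$ has finite index in it, so it is finitely generated and one-ended, hence freely indecomposable and not $\mathbb Z$. By Kurosh it lies in a conjugate of some $B_i$.

(iii) *$B_i$ is the stabilizer $W_{v_i}$ of a vertex $v_i$.* Suppose some $x\in B_i$ were hyperbolic. As $B_i$ is abelian, it preserves the axis of $x$. Every $b\in B_i$ commutes with the translation given by $x$, so it acts on the axis by a translation and not by a reflection. The kernel of this action fixes edges, so it is trivial by (i). Thus $\mathbb Z^2\hookrightarrow\mathbb Z$, a contradiction. So a nontrivial $x\in B_i$ fixes a vertex, unique by (i); call it $v_i$. All of $B_i$ commutes with $x$, so it fixes $v_i$. By (ii), $B_i\le W_{v_i}\le wB_jw^{-1}$ for some $w,j$. By (9), $j=i$ and $w\in B_i$.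 So $W_{v_i}=B_i$.

(iv) *The vertices with $W_v\neq1$ are exactly the translates $wv_i$, and $v_1,\dots,v_n$ lie in distinct $W$-orbits.* If $1\ne W_v\le wB_iw^{-1}$, then $W_v$ fixes both $v$ and $wv_i$, so $v=wv_i$ by (i). If $v_j=wv_i$, then $B_j=wB_iw^{-1}$, so $i=j$ by (9).

(v) *$Y=W\backslash T$ is a finite tree.* It is connected, and finite because $E\backslash T$ is finite and $W$ has finite index in $E$. By Bass–Serre and (iv), $W\cong B_1*\dots*B_n*F_{b_1(Y)}$. Comparing ranks of abelianizations, $2n=2n+b_1(Y)$. So $b_1(Y)=0$.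

Let $q:T\to Y$ be the quotient map. $G$ normalizes $W$, so $G$ acts on $Y$ and $q$ is $G$-equivariant. Being finite, $G$ fixes a vertex $v_0$ of $T$.

*Example.* For $n=2$ and $G=\langle\rho_1\rangle$ we have $E=(B_1*B_2)\rtimes\mathbb Z_2=B_1*\langle\rho_1\rangle$, and the tree of this free product is a possible $T$. Counting orbits, $Y$ has the two vertices $q(v_1),q(v_2)$ with group $\mathbb Z^2$, one vertex with trivial group over the orbit of the vertex fixed by $\rho_1$, and two edges. It is a path with $q(v_0)$ in the middle, flipped by $\rho_1$.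

**Step 3: $G_u$ centralizes $W_u$.** This is the place where it matters that $\hat g$ conjugates $x_i$ and $z_i$ by the same element. Let $u$ be a vertex of $T$ and $g\in G_u$. Then $\hat g(W_u)=gW_ug^{-1}=W_{gu}=W_u$. If $W_u\ne1$, write $W_u=wB_iw^{-1}$ by (iv). With $h$ as in (7), $j=\pi_g(i)$ and $k=\hat g(w)h^{-1}$,
$$wB_iw^{-1}=\hat g(wB_iw^{-1})=\hat g(w)h^{-1}B_jh\,\hat g(w)^{-1}=kB_jk^{-1}.$$
By (9), $j=i$ and $k\in wB_i$. Since $B_i$ is abelian, $\hat g(wx_iw^{-1})=kx_ik^{-1}=wx_iw^{-1}$, and likewise for $z_i$. So $g$ commutes with $W_u$.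

**Step 4: a $G$-invariant lift $\tilde Y$ of $Y$.** The claim is that there is a $G$-invariant subtree $\tilde Y\ni v_0$ of $T$ mapped isomorphically onto $Y$ by $q$. Let $Y_m$ be the ball of radius $m$ about $q(v_0)$. It is $G$-invariant, as $G$ fixes $q(v_0)$. We lift $Y_m$ to a $G$-invariant subtree $\tilde Y_m$ by induction on $m$, starting with $\tilde Y_0=\{v_0\}$.

Given $\tilde Y_m$, let $\bar e$ be an edge of $Y$ from a vertex $\bar u$ at distance $m$ to a vertex at distance $m+1$, and let $u\in\tilde Y_m$ be the lift of $\bar u$. If $g\in G$ fixes $\bar u$, then $gu\in\tilde Y_m$ also lies over $\bar u$, so $gu=u$. Thus $G_{\bar u}=G_u$. As $G$ preserves the distance to $q(v_0)$, $G_{\bar e}$ fixes $\bar u$, and $G_{\bar e}\le G_u$.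

Now look at the edges of $T$ at $u$ over $\bar e$. There is one, because any edge over $\bar e$ has an endpoint $wu$ over $\bar u$, and we translate it by $w^{-1}$. Two of them differ by some $w\in W$, which must fix $u$, since $u$ is in both cases the endpoint over $\bar u$. So they form one $W_u$-orbit, and it is free because $W_e=1$. Choose one such edge $e$. For $g\in G_{\bar e}$ the edge $ge$ is again at $u$ over $\bar e$, so $ge=a_ge$ for a unique $a_g\in W_u$.

We show $a_g=1$. This is clear if $W_u=1$. Otherwise $W_u\cong\mathbb Z^2$, and by Step 3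
$$a_{gg'}e=g\,a_{g'}e=a_{g'}\,ge=a_{g'}a_ge .$$
So $a_{gg'}=a_{g'}a_g=a_ga_{g'}$, and $g\mapsto a_g$ is a homomorphism from a finite group to $\mathbb Z^2$. It is trivial.

Thus $G_{\bar e}$ fixes $e$. Do this for one representative $\bar e$ of each $G$-orbit of such outward edges, and lift $g\bar e$ to $ge$. This is well defined because $G_{\bar e}$ fixes $e$. Add all these edges and their far endpoints to $\tilde Y_m$. Each new edge is attached to a vertex of $\tilde Y_m$. Its far endpoint lies over a vertex at distance $m+1$, and in the tree $Y$ each such vertex is the endpoint of exactly one outward edge. So no two new far endpoints coincide, and the result is a $G$-invariant subtree $\tilde Y_{m+1}$ mapped isomorphically onto $Y_{m+1}$. As $Y$ is finite, the induction ends with $\tilde Y$.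

**Step 5: read off a basis permuted by $G$.** Let $u_i\in\tilde Y$ be the lift of $q(v_i)$, so $u_i=w_iv_i$ with $w_i\in W$. Put
$$B_i'=W_{u_i}=w_iB_iw_i^{-1},\qquad x_i'=w_ix_iw_i^{-1},\qquad z_i'=w_iz_iw_i^{-1}.$$
By (iv) the $u_i$ are the only vertices of $\tilde Y$ with nontrivial $W$-stabilizer. So Bass–Serre gives $W=B_1'*\dots*B_n'$. Let $g\in G$. The vertex $gu_i\in\tilde Y$ has nontrivial $W$-stabilizer, so $gu_i=u_j$ for some $j$, and $\hat g(B_i')=B_j'$. With $h$ as in (7) and $k=\hat g(w_i)h^{-1}$,
$$w_jB_jw_j^{-1}=\hat g(B_i')=kB_{\pi_g(i)}k^{-1}.$$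
By (9), $\pi_g(i)=j$ and $k\in w_jB_j$. Therefore $\hat g(x_i')=kx_jk^{-1}=w_jx_jw_j^{-1}=x'_j$, that is, $\hat g(x_i')=x'_{\pi_g(i)}$.

Now return to $F$. Put $y_i=r(x_i')=r(w_i)\,x_i\,r(w_i)^{-1}$. By (8), $g(y_i)=r(\hat g(x_i'))=y_{\pi_g(i)}$. The kernel of $r$ is the normal closure of the $z_i$, equivalently of their conjugates $z_i'$. Since $W$ is the free product of the $B_i'=\langle x_i',z_i'\rangle$, the quotient $W/\ker r=F$ is free on $y_1,\dots,y_n$. So $\varphi:x_i\mapsto y_i$ is an automorphism of $F$, it lies in $P$, and $\varphi^{-1}g\varphi(x_i)=x_{\pi_g(i)}$ for all $g\in G$. That is, $\varphi^{-1}G\varphi\le S_n$. $\square$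

## 8. $\operatorname{Inn}(F)$ is characteristic for $n\ge4$

**Proposition 10.** For $n\ge4$, $\operatorname{Inn}(F)$ is characteristic in $\Gamma$.

Let $\Phi\in\operatorname{Aut}(\Gamma)$. As $\operatorname{Inn}(F)$ is normal in $\Gamma$, composing $\Phi$ with an inner automorphism of $\Gamma$ does not affect whether $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$.

**Step 1: we may assume $\Phi(S_n)=S_n$.** By Proposition 9, $\Phi(S_n)$ is conjugate into $S_n$, and by order it is conjugate to $S_n$. Compose with the corresponding inner automorphism.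

**Step 2: $\Phi|_{S_n}$ is an inner automorphism of $S_n$.** For $n\neq6$ this is Hölder's theorem. Let $n=6$, and let $H'=\Phi(S_5)$ with $S_5=\operatorname{Stab}(6)$. So $H'\cong S_5$ has order $120$.

*Case A: $H'$ fixes a point.* Then by order $H'$ is a point stabilizer. Every $\operatorname{Stab}(i)$ is conjugate to $S_5$, so $\Phi(\operatorname{Stab}(i))$ is conjugate to $H'$. Hence $\Phi(\operatorname{Stab}(i))=\operatorname{Stab}(\theta(i))$, where $\theta$ is a permutation because $\Phi$ is injective. After composing with conjugation by $\theta^{-1}$, $\Phi$ preserves every $\operatorname{Stab}(i)$. Then for $g\in S_6$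
$$\operatorname{Stab}(\Phi(g)(i))=\Phi(g)\operatorname{Stab}(i)\Phi(g)^{-1}=\Phi(g\operatorname{Stab}(i)g^{-1})=\operatorname{Stab}(g(i)),$$
so $\Phi(g)=g$. Hence the original restriction was inner.

*Case B: $H'$ fixes no point.* We derive a contradiction. First, $H'$ is transitive on the six points. The quotients of $S_5$ have order $1$, $2$ or $120$. On an orbit of size $s$ with $2\le s\le4$ the group $H'$ acts through a quotient of order at most $4!<120$, hence of order at most $2$. So $s=2$, and the subgroup of $H'$ isomorphic to $A_5$ acts trivially on it. An orbit of size $5$ would leave a fixed point. If all orbits had size $2$, then $A_5$ would act trivially on all six points, which is impossible in $S_6$. So there is an orbit of size $6$.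

Then $\operatorname{Stab}_{H'}(i)$ has order $20$ and contains an element of order $5$. In $S_6$ this is a $5$-cycle, here on the points other than $i$. So $\operatorname{Stab}_{H'}(i)$ fixes only $i$. By (6), every $g\in C_P(H')$ has $w_i\in\langle x_i\rangle$, that is, $w_i=1$, for all $i$. So $C_P(H')=1$, and $C_\Gamma(H')$ embeds in $\Gamma/P\cong S_6$ and is finite. But by Lemma 8
$$C_\Gamma(H')=\Phi(C_\Gamma(S_5))=\Phi(\langle\xi_6\rangle)$$
is infinite, a contradiction.

**Step 3: conclusion.** Composing with conjugation by an element of $S_n$, we may assume $\Phi|_{S_n}=\mathrm{id}$. Then $\Phi(\xi_n)$ centralizes $\Phi(S_{n-1})=S_{n-1}$, so $\Phi(\xi_n)\in\langle\xi_n\rangle\le\operatorname{Inn}(F)$ by Lemma 8. For any $j$ choose $\pi\in S_n$ with $\pi(n)=j$. By (3), $\Phi(\xi_j)=\pi\,\Phi(\xi_n)\,\pi^{-1}\in\operatorname{Inn}(F)$. So $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$. This holds for every automorphism, in particular for $\Phi^{-1}$, so equality holds. $\square$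

Proposition 7 ($n=3$) and Proposition 10 ($n\ge4$) show that $\operatorname{Inn}(F)$ is characteristic in $\Gamma$ for all $n\ge3$. By Proposition 6, Theorem 1 and Theorem 2(a) follow. Theorem 2(b) is Proposition 9, and Theorem 2(c) was proved in Section 3. $\blacksquare$
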